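# Almost alternating links that are adequate on neither side

## 1. One crossing change in the trefoil diagram

Take the usual three-crossing diagram of the trefoil on the sphere $S^2$ and color its regions like a checkerboard: the three lobes black, the central triangle and the outside white. Put a vertex in each black region and draw an edge through each crossing. The result is a triangle, the black checkerboard graph of the diagram.

Each crossing can be resolved in two ways. The $A$-resolution joins the two regions swept out when the over-strand is turned counterclockwise to the under-strand. The $B$-resolution joins the other two. In a connected alternating diagram, all $A$-resolutions join regions of the same color. Choose the mirror image for which this color is white, so that every $A$-resolution separates the two black regions at its crossing and every $B$-resolution joins them. A state is a choice of resolution at each crossing. It leaves a number of disjoint circles, and the Kauffman bracket, normalized by $\langle\bigcirc\rangle=\delta$, is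
$$\langle D\rangle=\sum_{s}A^{a(s)-b(s)}\delta^{|s|},\qquad \delta=-A^2-A^{-2},$$
where $a(s)$ and $b(s)$ count the two kinds of resolutions and $|s|$ is the number of circles. Reidemeister moves II and III leave $\langle D\rangle$ unchanged and move I multiplies it by $-A^{\pm3}$, so $\langle D\rangle$ is a link invariant up to units $\pm A^r$. We write $\doteq$ for equality up to such units.

For the trefoil the all-$A$ state consists of the three boundaries of the lobes. With one, two, three crossings switched to $B$ there are $2$, $1$, $2$ circles. Hence
$$\langle\text{trefoil}\rangle=A^3\delta^3+3A\delta^2+3A^{-1}\delta+A^{-3}\delta^2=\delta\,(A^7-A^3-A^{-5})=-A^9+A+A^{-3}+A^{-7}.$$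
Both extreme coefficients are $\pm1$. This is no accident. In the all-$A$ state each crossing touches two different circles, and the same is true in the all-$B$ state, whose two circles bound the white regions. We shall see that this forces extreme coefficients $\pm1$.

Now change one crossing $e$. At $e$ the roles are exchanged: the $A$-resolution joins the two black regions and the $B$-resolution separates them. Call the other two crossings $a,b$, and start from the state that bounds the lobes ($a,b$ resolved $A$, and $e$ resolved $B$), which has weight $A\delta^3$. Switching $a$ or $b$ multiplies the power of $A$ by $A^{-2}$, and switching $e$ multiplies it by $A^{2}$. Summing over the eight subsets of switched crossings,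
$$\langle D\rangle=A\delta^3+(A^3+2A^{-1})\delta^2+(A^{-3}+2A)\delta+A^{-1}\delta^2 .$$
Dividing by $\delta$, the coefficients of $A^5,A,A^{-3}$ are $1-1=0$, $2-1-3+2=0$ and $1-3+1=-1$. So $\langle D\rangle=-A^{-3}\delta$, as it should be: one crossing change turns the trefoil into the unknot.

Look at the new diagram. In its all-$A$ state the crossing $e$ has merged two lobes, and both arcs at $e$ lie on the merged circle. In its all-$B$ state there is one circle altogether, so every crossing touches only one circle. The diagram fails on both sides, but the link does not: the unknot has a diagram without crossings. The crossing change has damaged the diagram and not the link. Can one crossing change in an alternating diagram damage the link itself, on both sides?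

## 2. Adequacy, and a test by extreme coefficients

**Definition.** For a diagram $D$, let $s_A(D)$ and $s_B(D)$ be the all-$A$ and all-$B$ states. $D$ is *$A$-adequate* (respectively *$B$-adequate*) if at every crossing the two arcs of the resolution in $s_A(D)$ (respectively $s_B(D)$) lie on two distinct state circles. A link is $A$-adequate (respectively $B$-adequate) if it has an $A$-adequate (respectively $B$-adequate) diagram. A link is *inadequate* if it is neither $A$-adequate nor $B$-adequate.

**Definition (Adams et al.).** An *almost alternating link* is a non-alternating link with a diagram that can be transformed into an alternating diagram by a single crossing change. Such a diagram is an almost alternating diagram.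

The changed trefoil diagram of Section 1 becomes alternating after one crossing change, but the unknot is alternating, so it is not an almost alternating link.

Dasbach and Lowrance ("Extremal Khovanov homology of Turaev genus one links", arXiv:1812.11387, 2018) ask: does there exist an almost alternating inadequate link? We shall prove that the answer is yes, that there are infinitely many, and that infinitely many of them are knots.

Two facts about adequacy are used throughout.

**Fact 2.1.** Every alternating link has a diagram that is both $A$-adequate and $B$-adequate. Indeed it has a reduced alternating diagram, one without nugatory crossings. In a connected piece of it, the circles of $s_A$ bound the regions of one color and those of $s_B$ the regions of the other color. If both arcs at a crossing were on one circle, one region would touch the crossing at two opposite corners, and a closed curve through that region and the crossing would show that the crossing is nugatory.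

**Lemma 2.2 (Lickorish–Thistlethwaite).** If $D$ is $B$-adequate, the coefficient of the lowest power of $A$ in $\langle D\rangle$ is $\pm1$. If $D$ is $A$-adequate, the coefficient of the highest power is $\pm1$.

*Proof.* Let $D$ be $B$-adequate with $c$ crossings and $s_B$ all-$B$ circles. The all-$B$ state contributes $A^{-c}\delta^{s_B}$, with lowest term $\pm A^{-c-2s_B}$. Take a state with $r\ge1$ crossings switched to $A$, and switch them one at a time. Each switch changes the number of circles by $\pm1$, and the first one merges two circles by adequacy. So the state has at most $s_B-1+(r-1)$ circles, and its lowest power of $A$ is at least $-c+2r-2(s_B+r-2)=-c-2s_B+4$. Only the all-$B$ state reaches the bottom. The other statement follows by exchanging $A$ and $A^{-1}$. $\square$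

So a sensible first plan is this: find an almost alternating diagram whose bracket has an extreme coefficient different from $\pm1$ at both ends. We shall find a family for which this works at one end only, and a finer argument will be needed at the other end.

## 3. Chains on a triangular prism

Let $G_0$ be the plane triangular prism: vertices $u_1,x_1,y_1,u_2,x_2,y_2$, triangles $u_1x_1y_1$ and $u_2x_2y_2$, and rails $e=u_1u_2$, $x_1x_2$, $y_1y_2$. For positive integers $k_1,\dots,k_8$ subdivide the eight edges other than $e$ into paths, called *chains*, of $k_1,\dots,k_8$ edges. The edge $e$ is not subdivided. Call the result $G$.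

Let $D_{alt}$ be the alternating diagram with black checkerboard graph $G$ (vertices are black regions, edges are crossings), with chirality chosen so that every $A$-resolution separates the two black regions at the crossing. Let $D$ be $D_{alt}$ with the crossing $e$ changed, and let $K=K(k_1,\dots,k_8)$ be the link of $D$. Put $m=\min k_f$, $M=\max k_f$, $\kappa=\sum k_f$.

**Theorem 3.1.** If $8M\le 9m-7$ (for example, if all $k_f=k\ge7$), then $K$ is almost alternating and inadequate.

**Theorem 3.2.** Assume $8M\le9m-7$.

1. The Jones polynomial of $K$ has extreme coefficients $\pm1$ ($A$ side) and $\pm2$ ($B$ side), and span $\kappa-2$. So infinitely many distinct links arise.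
2. If all $k_f$ are odd, $K$ is a knot. In particular the $K(k,\dots,k)$ with $k\ge7$ odd are pairwise distinct almost alternating inadequate knots, with determinant $15k^3(3k-2)$.
3. For each $\mu\in\{1,2,3,4\}$ infinitely many of the links $K$ have $\mu$ components.
4. $K$ has Turaev genus exactly $1$, the smallest value possible for an inadequate link.

The smallest symmetric example is $K(7,\dots,7)$, a knot with a $57$-crossing diagram $D$ and determinant $15\cdot343\cdot19=97755$.

For Theorem 3.1 it suffices to prove that $K$ is neither $B$-adequate (Section 5) nor $A$-adequate (Sections 6–10). Then $K$ is inadequate, so by Fact 2.1 it is not alternating, so $D$ is an almost alternating diagram of an almost alternating link.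

**Notation.** Let $H=G-e$, $V=|V(G)|$, $N=|E(G)|=\kappa+1$. Since $b_1$ of the prism is $9-6+1=4$, we have $N-V+1=4$. Crossings other than $e$ are called *ordinary*. For a set $S$ of edges, always taken together with all vertices, $b_0(S)$ is the number of components, $n(S)=|S|-V+b_0(S)$ is the nullity, and $\mathrm{rk}(S)=|S|-n(S)=V-b_0(S)$ is the rank. The rank is monotone in $S$.

## 4. The bracket as a sum over bridgeless subgraphs

The purpose of this section is to rewrite $\langle D\rangle$ as a sum in which very few subgraphs matter at either end. We put
$$q=A^{-4},\qquad t=-q,\qquad Q=\delta^2=q^{-1}+2+q=-t+2-t^{-1}.$$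
Two identities will be used constantly:
$$Q-1=-t^{-1}(1-t+t^2),\qquad \delta=-A^2(1+q).$$
As a Laurent polynomial in $t$, $Q$ has lowest term $-t^{-1}$ and top term $-t$. The *order* of a Laurent polynomial in $t$ is its lowest exponent. High powers of $t$ are low powers of $A$.

**Definition.** The flow polynomial of a finite edge set $F$ is
$$\varphi_F(Q)=\sum_{S\subset F}(-1)^{|F\setminus S|}Q^{n(S)}.$$

For a cycle $C$, every proper subset has nullity $0$, and the signs of all subsets cancel, so $\varphi_C=Q-1$. For three parallel edges, $\varphi=Q^2-3Q+3-1=(Q-1)(Q-2)$. In general $\varphi_\emptyset=1$ and $\deg\varphi_F\le n(F)$. If $F$ has a bridge $b$, then $\varphi_F=0$, because $S$ and $S\cup b$ have the same nullity for $S\subset F\setminus b$ and their terms cancel.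

**Planar surfaces.** A compact surface in $S^2$ with $b_0$ components, each with nonempty boundary, and first Betti number $n$ has $b_0+n$ boundary circles, since a planar component with $r$ boundary circles has first Betti number $r-1$.

**Step 1: the state sum of $D$.** This step counts circles. Take as base state the boundaries of the black regions: ordinary crossings resolved $A$, and $e$ resolved $B$. Its power of $A$ is $A^{N-2}$. For $S\subset E(G)$ switch the resolutions in $S$. The new state is the boundary of a neighborhood of the plane graph $(V(G),S)$, so it has $b_0(S)+n(S)=V-|S|+2n(S)$ circles. Hence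
$$\langle D\rangle=A^{N-2}\delta^V\sum_{S}\Big(\prod_{f\in S}w_f\Big)Q^{n(S)},\qquad w_f=A^{-2}\delta^{-1}=\frac{-q}{1+q}\ (f\ne e),\qquad w_e=A^2\delta^{-1}=\frac{-1}{1+q}.$$

**Step 2: Möbius inversion.** This step removes all subgraphs with bridges. Since $Q^{n(S)}=\sum_{F\subset S}\varphi_F(Q)$, exchanging sums gives
$$\sum_S\prod_{f\in S}w_f\,Q^{n(S)}=\sum_F\varphi_F\prod_{f\in F}w_f\prod_{f\notin F}(1+w_f)=\prod_f(1+w_f)\sum_F\varphi_F\prod_{f\in F}\frac{w_f}{1+w_f}.$$
For $f\ne e$ we have $1+w_f=\frac1{1+q}$ and $\frac{w_f}{1+w_f}=-q=t$. For $e$ we have $1+w_e=\frac q{1+q}$ and $\frac{w_e}{1+w_e}=-q^{-1}=t^{-1}$. With $\delta^V\doteq(1+q)^V$,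
$$\langle D\rangle\doteq(1+q)^{V-N}\Sigma_D,\qquad \Sigma_D=\sum_F\varphi_F(Q)\,t^{\|F\|},\qquad \|F\|=|F\setminus e|-[e\in F].\tag{1}$$
Here $[e\in F]$ is $1$ or $0$. Thus the changed crossing counts as an edge of length $-1$. In the same way, if $P$ is a connected plane graph and $D_P$ is the alternating diagram with black graph $P$ in which every $A$-resolution separates black regions, then
$$\langle D_P\rangle\doteq(1+q)^{|V(P)|-|E(P)|}\sum_{F\subset E(P)}\varphi_F(Q)\,t^{|F|}.\tag{2}$$

The computation of (1) works for any connected plane graph with one distinguished edge $e$. For a polygon with $e$ and $p\ge2$ ordinary edges, $V=N$ and $\Sigma_D=1+(Q-1)t^{p-1}=1-(1-t+t^2)t^{p-2}$. For $p=2$ this is $t-t^2=t(1+q)$, so $\langle D\rangle\doteq\delta$, in agreement with Section 1. For $p\ge3$ the extreme terms are $1$ and $-t^p$, so the test of Lemma 2.2 is silent at both ends.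

## 5. A coefficient $2$ at the bottom: $K$ is not $B$-adequate

The purpose of this section is to find the top term of $\Sigma_D$ in $t$, that is, the lowest power of $A$ in $\langle D\rangle$. The $F$-term $\varphi_F t^{\|F\|}$ has top degree at most $\|F\|+n(F)$. When the chains are long, only $F=G$ and $F=H$ can compete, and we need their flow polynomials.

**Flow polynomials from dual colorings.** Let $E$ be the edge set of a connected plane graph and $E^*$ that of its dual. By Euler's formula the plane graph formed by $S$ has $n(S)+1$ faces, and these correspond to the components of the dual edge set $(E\setminus S)^*$. So $n(S)=b_0\big((E\setminus S)^*\big)-1$, and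
$$\varphi_E(Q)=Q^{-1}\sum_{T\subset E^*}(-1)^{|T|}Q^{b_0(T)},$$
which is $Q^{-1}$ times the chromatic polynomial of the dual. Subdividing an edge replaces its dual edge by parallel edges, which does not change the chromatic polynomial. So flow polynomials are unchanged by subdivision. Deleting $e$ identifies, in the dual, the two faces at $e$.

**A trial with $K_4$.** Let $G_0=K_4$, with $e$ one of its edges and the other five edges subdivided into chains of at least $m\ge2$ edges with total length $\kappa$. The dual is again $K_4$, and identifying two of its vertices gives a triangle with some doubled edges. So $\varphi_G=(Q-1)(Q-2)(Q-3)$, $\varphi_H=(Q-1)(Q-2)$, and together the two terms give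
$$t^{\kappa-1}(Q-1)(Q-2)\big[(Q-3)+t\big]=t^{\kappa-1}(Q-1)(Q-2)(-1-t^{-1}),$$
with top term $-t^{\kappa+1}$. Any other bridgeless $F$ misses a whole chain and has $n(F)\le2$, so its degree is at most $\kappa-m+2<\kappa+1$. The extreme coefficient is $-1$, and the test is silent. But note what happened: the two leading terms $-t$ and $t$ in the bracket canceled, and the next coefficient was exposed. In the prism the factor $Q-3$ will appear squared, and the exposed coefficient will be the cross term of a square.

**Step 1: only $G$ and $H$ reach the top.** Return to the prism. A bridgeless $F$ is a union of full chains, possibly with $e$: if part of a chain were missing, a remaining edge of the chain would end at a vertex of degree $1$. So a bridgeless $F\ne G,H$ misses a whole chain. Also $n(F)\le3$, since $G$ is bridgeless, so removing even one edge lowers the nullity below $4$. Its term has degree at most $\|F\|+n(F)\le\kappa-m+3<\kappa+2$, because $m\ge2$. (The hypothesis $8M\le9m-7$ and $M\ge m$ give $m\ge7$.)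

**Step 2: the two flow polynomials.** The dual of $G_0$ has vertices $v_1,v_2$ (the faces at $e$), $w_1,w_3$ (the triangles) and $w_2$ (the third quadrilateral). Its edges are $v_1v_2$, the six edges $v_iw_j$, and $w_1w_2$, $w_2w_3$. Color in the order $v_1,v_2,w_2,w_1,w_3$. There are $Q$, $Q-1$, $Q-2$ choices for the first three, and each of $w_1,w_3$ sees the mutually adjacent vertices $v_1,v_2,w_2$, leaving $Q-3$ choices. So the chromatic polynomial is $Q(Q-1)(Q-2)(Q-3)^2$. After identifying $v_1$ and $v_2$ it is $Q(Q-1)(Q-2)^2$. Hence
$$\varphi_G=(Q-1)(Q-2)(Q-3)^2,\qquad \varphi_H=(Q-1)(Q-2)^2.$$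

**Step 3: the top term.** Since $\|G\|=\kappa-1$ and $\|H\|=\kappa$, the two terms add up to
$$t^{\kappa-1}(Q-1)(Q-2)\big[(Q-3)^2+t(Q-2)\big].$$
Now $(Q-3)^2=(t+1+t^{-1})^2=t^2+2t+3+2t^{-1}+t^{-2}$ and $t(Q-2)=-t^2-1$, so the bracket equals $2t+2+2t^{-1}+t^{-2}$. The factor $(Q-1)(Q-2)$ has top term $t^2$. So $\Sigma_D$ has top term $2t^{\kappa+2}$. By (1) and $V-N=-3$, $(1+q)^3\langle D\rangle\doteq\Sigma_D$, and $(1+q)^3$ has extreme coefficients $1$. Therefore:
$$\text{the coefficient of the lowest power of }A\text{ in }\langle D\rangle\text{ is }\pm2.\tag{3}$$
By Lemma 2.2 and the invariance of the bracket up to $\pm A^r$, **$K$ is not $B$-adequate.**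

## 6. The short cycles of $G$, and the end where the test is silent

This section computes the low end of $\Sigma_D$ in $t$, that is, the high powers of $A$. The $F$-term has order at least $\|F\|-n(F)$. Bridgeless $F\subset E(G)$ correspond to bridgeless $F_0\subset E(G_0)$ of the same nullity.

**Step 1: cycles.** A cycle avoiding $e$ contains at least $3$ chains. A cycle through $e$ has at least $4$ edges in $G_0$, as both triangles avoid $e$, hence at least $3$ chains. So $\|C\|\ge3m-1$ for every cycle. The following nine cycles satisfy $\|C\|\le4M$: the two triangles ($3$ chains each); the $4$-cycle $x_1y_1y_2x_2$ ($4$ chains); the two $4$-cycles through $e$ ($3$ chains each); and the four $5$-cycles through $e$ ($4$ chains each), which consist of $e$, one other rail, a path of length $1$ in one triangle and a path of length $2$ in the other.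

**Step 2: larger nullity.** We show that every bridgeless $F$ with $n(F)\ge2$ has a term of order at least $5m-3$.

*Nullity 2.* Then $|F_0|\ge6$. If the edges of $F_0$ form a disconnected graph, each of its components contains a cycle, so there are at least $6$ edges. If they form a connected graph, then $|F_0|=|V(F_0)|+1$. With fewer than $6$ edges we would have at most $4$ vertices, and in a simple graph this forces $4$ vertices and $5$ edges, that is, $K_4$ minus an edge: two triangles with a common edge. The only two triangles of $G_0$ are disjoint. So $F$ contains at least $5$ chains if $e\in F$, and at least $6$ otherwise, and $\|F\|-n(F)\ge(5m-1)-2=5m-3$.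

*Nullity 3.* Deleting one edge of $F_0$ leaves nullity $2$. Removing bridges from the rest as long as there are any gives a bridgeless set of nullity $2$, with at least $6$ edges. So $|F_0|\ge7$ and $\|F\|-n(F)\ge(6m-1)-3\ge5m-3$.

*Nullity 4.* Then $F=G$ and $\|F\|-n(F)\ge(8m-1)-4\ge5m-3$.

**Step 3: the low end.** The hypothesis gives $4M\le\frac{9m-7}2\le5m-3$. So only $F=\emptyset$ and the cycles contribute below $t^{4M}$, and a cycle contributes $(Q-1)t^{\|C\|}=-(1-t+t^2)t^{\|C\|-1}$:
$$\Sigma_D\equiv1-(1-t+t^2)\sum_{C\text{ cycle of }G}t^{\|C\|-1}\pmod{t^{4M}}.\tag{4}$$
Let $\gamma=\min_C\|C\|$. A triangle shows $\gamma\le3M$, and $\gamma\ge3m-1\ge20$. So the constant term of $\Sigma_D$ is $1$, its lowest nonconstant term has exponent $\gamma-1$, and in particular all its nonconstant terms have order at least $2$.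

Here the plan of Section 2 stops. The lowest term of $\Sigma_D$ is $1$, so the highest power of $A$ in $\langle D\rangle$ has coefficient $\pm1$, exactly as for an $A$-adequate link. The extreme coefficient cannot rule out $A$-adequacy.

What gets past this point is to use much more of $\Sigma_D$ than its lowest term. Suppose $K$ had an $A$-adequate diagram $D'$. Its bracket is again a sum over subgraphs, now of the all-$A$ state graph of $D'$. If we can show that the two sums are equal, the low terms count short cycles in both graphs. Nine short cycles in a graph with $b_1=4$ will force essentially one block, a single block must be arranged in the plane, and then $\langle D\rangle$ is the bracket of a reduced alternating diagram. That contradicts (3) at the opposite end.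

## 7. The state sum of an $A$-adequate diagram

Let $D'$ be an $A$-adequate diagram with $c'$ crossings and $s'$ all-$A$ circles. Its all-$A$ state graph $\Gamma$ has the circles as vertices and the crossings as edges, drawn as disjoint arcs that join the circles and whose interiors are disjoint from all circles. Adequacy says that $\Gamma$ has no loops. We want an analogue of (1). The difference is that the circles may be nested and may carry arcs on both sides.

**Step 1: counting circles.** For $S\subset E(\Gamma)$ let $\ell(S)$ be the number of circles of the state that is $B$ on $S$ and $A$ elsewhere. Each state circle belongs to one component of $(V(\Gamma),S)$ and each component carries at least one circle, so $\ell(S)\ge b_0(S)$. Adding to $S$ an edge that joins two components merges two circles. Adding any other edge changes $\ell$ by $\pm1$. Build $S$ by first adding a spanning forest, along which $\ell=b_0$, and then the remaining $n(S)$ edges. If $g(S)$ of these lower $\ell$, we get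
$$\ell(S)=b_0(S)+n(S)-2g(S),\qquad g(S)\ge0.$$
Since $\ell\ge b_0$, also $n(S)-2g(S)\ge0$. In particular $g(S)=0$ if $n(S)\le1$. An edge that joins two components lowers both $\ell$ and $b_0$ by $1$ and leaves $n$ unchanged, so it leaves $g$ unchanged.

**Example with $g=1$.** Let $c$ be a circle with one circle $a$ inside and one circle $b$ outside. Join $c$ to $a$ by two arcs and $c$ to $b$ by two arcs, so that the two pairs of endpoints alternate on $c$. Switching the two inner arcs gives two circles, each containing one half of $c$, and $b$ is still separate. The first outer arc merges $b$ with one of them, and the second merges the result with the other. So for $S$ equal to all four edges, $\ell(S)=1$, while $b_0=1$ and $n=2$, which means $g=1$. Removing the vertex $c$ disconnects $\Gamma$; this will matter.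

**Step 2: the sum.** From $b_0(S)=s'-|S|+n(S)$ we get $\ell(S)=s'-|S|+2(n(S)-g(S))$. The Möbius inversion of Section 4, with $Q^{n(S)-g(S)}$ in place of $Q^{n(S)}$ and all crossings ordinary, gives
$$\langle D'\rangle\doteq(1+q)^{s'-c'}\Sigma',\qquad \Sigma'=\sum_{F\subset E(\Gamma)}\psi(F)\,t^{|F|},\qquad \psi(F)=\sum_{S\subset F}(-1)^{|F\setminus S|}Q^{n(S)-g(S)}.\tag{5}$$
If $F$ has a bridge, then $\psi(F)=0$ by the same pairing as before, because adding the bridge changes neither $n$ nor $g$. Since $0\le n(S)-g(S)\le n(F)$, $\psi(F)$ is a polynomial in $Q$ of degree at most $n(F)$. Also $\psi(\emptyset)=1$, and $\psi(C)=Q-1$ for a cycle $C$, because $g=0$ there. In the example above, $\psi$ of the whole edge set is $Q-2Q+1=1-Q$, while $\varphi=(Q-1)^2$.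

The $F$-term has order at least $|F|-n(F)=\mathrm{rk}(F)$, and since $\Gamma$ has no loops every nonempty $F$ has rank at least $1$. So $\Sigma'=1+(\text{terms of order}\ge1)$.

**Step 3: the coefficient of $t$.** This step detects multiple edges. Only bridgeless $F$ of rank $1$ contribute to $t^1$: these are sets of $r\ge2$ parallel edges between two circles. The arcs lie in the annulus between the two circles and cut it into $r$ discs, so switching all of them turns the two circles into $r$ circles. As $b_0+n=1+(r-1)=r$ for these two vertices, $g(F)=0$. Proper subsets of $F$ have smaller nullity, so $\psi(F)$ has leading term $Q^{r-1}$, and the lowest term of $\psi(F)t^r$ is $(-t^{-1})^{r-1}t^r=(-1)^{r-1}t$. A parallel class of size $\mu$ contributes $\sum_{r\ge2}\binom\mu r(-1)^{r-1}=-(\mu-1)$. So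
$$\text{the coefficient of }t\text{ in }\Sigma'\text{ is }-\sum(\mu-1),\text{ summed over the parallel classes of }\Gamma.\tag{6}$$

**Step 4: the low end when $\Gamma$ is simple.** Let $\Gamma$ be simple with girth $\gamma'<\infty$. We bound the rank of a bridgeless $F$ with $n(F)\ge2$. Let $F_2\subset F$ be minimal among subsets of nullity at least $2$. By minimality $F_2$ has nullity exactly $2$ and no bridges. Let $C$ be a cycle in $F_2$ and $a\in F_2\setminus C$ an edge. As $a$ is not a bridge of $F_2$, it lies in a cycle $C'\subset F_2$. If $C$ and $C'$ share at most one vertex, then $C\cup C'$ has nullity $2$, so $F_2=C\cup C'$ and $|F_2|\ge2\gamma'$. Otherwise follow $C'$ from $a$ in both directions until it first meets $C$. This gives a path joining two distinct vertices of $C$, so by minimality $F_2$ is a theta graph. Its three cycles cover each edge twice, so $2|F_2|\ge3\gamma'$. In both cases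
$$\mathrm{rk}(F)\ge\mathrm{rk}(F_2)=|F_2|-2\ge\lceil3\gamma'/2\rceil-2.$$
The bridgeless sets of nullity $1$ are the cycles. Therefore
$$\Sigma'\equiv1-(1-t+t^2)\sum_{C\text{ cycle of }\Gamma}t^{|C|-1}\pmod{t^{\lceil3\gamma'/2\rceil-2}}.\tag{7}$$
Since $\gamma'\ge3$, we have $\lceil3\gamma'/2\rceil-2\ge\gamma'$ (check $\gamma'=3$ directly; for $\gamma'\ge4$ it is clear). So the lowest nonconstant term of $\Sigma'$ has exponent $\gamma'-1$.

**What the bracket alone leaves open.** Suppose $D'$ is an $A$-adequate diagram of $K$. From (1), (5) and $1+q=1-t$ we get $\Sigma_D=(1-t)^{s'-c'+3}\Sigma'$, since both sums have lowest term $1$. Comparing coefficients of $t$ and using (6), $0=-(s'-c'+3)-\sum(\mu-1)$, that is, $c'-s'=3+\sum(\mu-1)$. So at this level the bracket allows parallel edges of $\Gamma$ to be compensated by the exponent of $1+q$. We need an independent reason for $c'-s'=3$. Khovanov homology supplies it through its gradings.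

## 8. No diagram of $K$ is disconnected

This section shows that $\Gamma$ will be connected. Evaluate at $A_0=\exp(i\pi/4)$, where $\delta=0$ and $A_0^4=-1$.

**Step 1: a count of spanning trees.** In the state sum of Section 4, the state of $S$ has $b_0(S)+n(S)$ circles, which is $1$ exactly when $S$ is a spanning tree of $G$. After division by $\delta$, only these states survive at $A_0$. All spanning trees have $V-1$ edges, and a tree containing $e$ has a factor $A^2$ in place of one factor $A^{-2}$, a ratio of $A_0^4=-1$. So
$$\big|\langle D\rangle/\delta\big|_{A=A_0}=\big|\#\{T\not\ni e\}-\#\{T\ni e\}\big|.$$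

**Step 2: a determinant.** Spanning trees of $G$ correspond to complementary spanning trees of the dual, which is the dual of $G_0$ with the edge dual to the chain $f$ replaced by $k_f$ parallel edges. Give that edge the weight $k_f$ and give $v_1v_2$ the weight $-1$. By the matrix-tree theorem the weighted count of dual trees, which is $\#\{T\ni e\}-\#\{T\not\ni e\}$, equals $\det L$, where $L$ is the weighted Laplacian reduced at $v_2$. That is, $L$ is the matrix of the quadratic form
$$\sum_fk_f(z_a-z_b)^2-(z_{v_1}-z_{v_2})^2\qquad\text{on functions with }z_{v_2}=0,$$
where $f=ab$ runs over the eight dual edges other than $v_1v_2$.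

**Step 3: positivity.** For each $i$, $(z_{v_1}-z_{w_i})^2+(z_{w_i}-z_{v_2})^2\ge\frac12(z_{v_1}-z_{v_2})^2$. Summing over $i=1,2,3$, six of the eight edges already give at least $\frac32(z_{v_1}-z_{v_2})^2$. So the form is at least $\sum_f(k_f-1)(z_a-z_b)^2$. As $k_f\ge2$ and the eight edges form a connected graph, this is positive definite on functions vanishing at $v_2$. Hence $\det L>0$.

**Step 4: conclusion.** A disconnected diagram $D_1\sqcup D_2$ has bracket $\langle D_1\rangle\langle D_2\rangle$, and each factor is divisible by $\delta$, so $\langle\cdot\rangle/\delta$ would vanish at $A_0$. For $K$ it does not. So **every diagram of $K$ is connected.**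

## 9. The lowest Khovanov group fixes $c'-s'=3$

Fix an orientation of $K$. We recall rational Khovanov homology. For a diagram, take all states, and label each circle of a state by $v_+$ or $v_-$. These labeled states are the generators. Put $\deg=\#v_+-\#v_-$, let $r$ be the number of $B$-resolutions, and let $n_\pm$ count the crossings of each oriented sign. The gradings are $i=r-n_-$ and $j=\deg+r+n_+-2n_-$. The differential is a signed sum over the switches of one $A$-resolution to $B$. A merge acts by $v_+v_+\mapsto v_+$, $v_+v_-\mapsto v_-$, $v_-v_-\mapsto0$, and a split acts by
$$v_+\mapsto v_+\otimes v_-+v_-\otimes v_+,\qquad v_-\mapsto v_-\otimes v_-.$$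
The differential raises $r$ by $1$ and preserves $j'=\deg+r$, so the complex splits into levels $j'$. The bigraded homology $Kh^{i,j}$ is an invariant of the oriented link.

**Example.** Take the one-crossing diagram of the unknot whose $A$-resolution is one circle and whose $B$-resolution is two circles. The crossing is negative, since the oriented resolution has two circles. At level $j'=-1$ the complex is $v_-\mapsto v_-\otimes v_-$, an isomorphism, so the lowest level is acyclic. At level $1$ the map $v_+\mapsto v_+\otimes v_-+v_-\otimes v_+$ is injective into a two-dimensional space, so the homology is $\mathbb Q$ at $r=1$. At level $3$ it is $\mathbb Q$ at $r=1$. With $n_-=1$ these sit at $i=0$ and $j=-1,1$, as they should for the unknot. The crossing $e$ of our diagram $D$ will act in the same way.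

**Step 1: an $A$-adequate diagram $D'$.** A state with $r\ge1$ has at most $s'-1+(r-1)$ circles, as in Lemma 2.2. So there $j'\ge-(s'+r-2)+r=-s'+2$. At level $-s'$ there is one generator, the all-$A$ state labeled $v_-$ everywhere, and there are no lower levels. So the minimal $j$ with $Kh^{*,j}\ne0$ is $-s'+n'_+-2n'_-$, and there $Kh=\mathbb Q$ in degree $i=-n'_-$.

**Step 2: the lowest generators of $D$.** Let $\bar H$ be $H$ with $u_1$ and $u_2$ identified to a vertex $u$. $H$ is simple. So is $\bar H$, because $u_1,u_2$ have distance at least $3m\ge3$ in $H$. Let $S\subset E(H)$ be the set of $B$-resolved ordinary crossings.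

If $e$ is $A$-resolved, the black regions $u_1,u_2$ are joined. This is the set $S\cup e$ of Section 4, and $n(S\cup e)=n_{\bar H}(S)$. So there are $V-1-|S|+2n_{\bar H}(S)$ circles, and with $r=|S|$ the minimal $j'$ is $1-V+2\,\mathrm{rk}_{\bar H}(S)$. If $e$ is $B$-resolved, there are $V-|S|+2n_H(S)$ circles, $r=|S|+1$, and the minimal $j'$ is $1-V+2\,\mathrm{rk}_H(S)$.

**Step 3: level $1-V$.** Only rank $0$ occurs, that is, $S=\emptyset$ with all labels $v_-$. The complex is $\mathbb Q\to\mathbb Q$ ($r=0\to1$), given by the split $v_-\mapsto v_-\otimes v_-$ at $e$. It is an isomorphism, so this level is acyclic. There are no lower levels.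

**Step 4: level $3-V$.** Either the rank is $0$ and one label is $v_+$, or the rank is $1$ and all labels are $v_-$. In a simple graph a set of rank $1$ is a single edge. With $E=|E(H)|$, the complex is
$$\mathbb Q^{V-1}\xrightarrow{\ d^0\ }\mathbb Q^{E}\oplus\mathbb Q^{V}\xrightarrow{\ d^1\ }\mathbb Q^{E},\qquad r=0,1,2.$$
The generators at $r=0$ are the all-$A$ state with one $v_+$. At $r=1$ they are either one ordinary crossing $f$ switched and all labels $v_-$, or $e$ switched and one $v_+$. At $r=2$ they are $e$ and $f$ switched and all labels $v_-$.

The component $\mathbb Q^{V-1}\to\mathbb Q^V$ of $d^0$ is the split of $u$ into $u_1,u_2$. Up to an overall sign it sends "$v_+$ at $x\ne u$" to "$v_+$ at $x$" and "$v_+$ at $u$" to the sum of "$v_+$ at $u_1$" and "$v_+$ at $u_2$". These images are linearly independent, so $d^0$ is injective. The component $\mathbb Q^E\to\mathbb Q^E$ of $d^1$ is the switch of $e$ after $f$. As $f$ does not join $u_1$ and $u_2$, the number of circles goes from $V-2$ to $V-1$, so this is a split, and with all labels $v_-$ it sends the generator of $f$ to $\pm$ the generator of $\{e,f\}$. So $d^1$ is surjective. The homology is therefore concentrated at $r=1$, of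 dimension $(E+V)-(V-1)-E=1$.

**Step 5: comparison.** The minimal $j$ of $K$ is thus $3-V+n_+-2n_-$, with group $\mathbb Q$ in degree $i=1-n_-$. If $D'$ is an $A$-adequate diagram of $K$, Step 1 gives
$$-n'_-=1-n_-,\qquad -s'+n'_+-2n'_-=3-V+n_+-2n_-.$$
So $n'_-=n_--1$ and $n'_+-s'=n_++1-V$. Adding these,
$$c'-s'=N-V=3.\tag{8}$$

## 10. Nine cycles, one block, a plane graph: $K$ is not $A$-adequate

Suppose $D'$ is an $A$-adequate diagram of $K$. By Section 8 it is connected, so $\Gamma$ is connected, and by (8), $b_1(\Gamma)=c'-s'+1=4$.

**Step 1: the two sums are equal.** By (1), (5) and (8), $(1+q)^{-3}\Sigma_D\doteq(1+q)^{-3}\Sigma'$, so $\Sigma_D\doteq\Sigma'$. Both are Laurent polynomials in $t$ with lowest term $1$, so $\Sigma_D=\Sigma'$.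

**Step 2: $\Gamma$ is simple.** It has no loops. By Section 6 the coefficient of $t$ in $\Sigma_D$ is $0$, so by (6) there are no multiple edges.

**Step 3: $\Gamma$ has at least nine cycles.** This step transports the count of Section 6. Since $b_1(\Gamma)=4$, the girth $\gamma'$ is finite. Comparing lowest nonconstant terms, $\gamma'=\gamma\ge3m-1$. So
$$\lceil3\gamma'/2\rceil-2\ge\tfrac{3(3m-1)}2-2=\tfrac{9m-7}2\ge4M,$$
and this is where the hypothesis $8M\le9m-7$ is used in full. Hence (4) and (7) may be compared modulo $t^{4M}$. Dividing by $1-t+t^2$, a unit in $\mathbb Z[[t]]$,
$$\sum_{C\subset\Gamma}t^{|C|-1}\equiv\sum_{C\subset G}t^{\|C\|-1}\pmod{t^{4M}}.$$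
The right side has at least nine terms, counted with multiplicity, of exponent at most $4M-1$. So $\Gamma$ has at least nine cycles.

**Step 4: $\Gamma$ has only one cyclic block.** Recall that a block is a maximal connected subgraph without a cut vertex of its own. Every cycle lies in one block, and the numbers $b_1$ of the blocks add up to $4$. A block with $b_1=b$ has at most $2^b-1$ cycles, since distinct cycles are distinct nonzero elements of its mod $2$ cycle space. If two or more blocks had $b_1>0$, the values would be $3+1$, $2+2$, $2+1+1$ or $1+1+1+1$, giving at most $8$, $6$, $5$ or $4$ cycles. So there is one block $P$ with $b_1(P)=4$. It is $2$-connected with at least three vertices, and all edges of $\Gamma$ outside $P$ are bridges of $\Gamma$. A bridgeless $F$ contains no bridge of $\Gamma$, so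
$$\Sigma'=\sum_{F\subset E(P)}\psi(F)\,t^{|F|}.\tag{9}$$

**Step 5: $P$ is arranged in the plane.** We show that all discs can be placed on one side, so that $g=0$ on $P$. Let $c$ be a circle that is a vertex of $P$. Suppose arcs of $P$ met $c$ from both sides. As $\Gamma$ has no loops, their other ends are circles of $P$ on both sides of $c$. Arcs have interiors disjoint from all circles, so no arc joins the two sides without ending on $c$. Then removing $c$ would disconnect $P$, which contradicts $2$-connectedness. (In the example of Section 7 this is exactly what happens.) So all arcs of $P$ at $c$ lie on one side of $c$. Since $P-c$ is connected and no arc crosses $c$, all other circles and arcs of $P$ lie on that side too. Let $\Delta_c$ be the closed disc bounded by $c$ on the other side.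

For $c\ne c''$ both in $P$, the disc $\Delta_c$ is connected, is disjoint from $c''$ and contains $c$. So it lies on the side of $c''$ that contains $c$, which is opposite to $\Delta_{c''}$. Hence the discs are pairwise disjoint, and they are disjoint from the interiors of all arcs of $P$. Therefore, for $S\subset E(P)$, the circles of the state of $S$ are the boundary of a neighborhood in $S^2$ of $\bigcup_c\Delta_c\cup\bigcup_{a\in S}a$, together with the all-$A$ circles that are not vertices of $P$. By the fact on planar surfaces in Section 4, $\ell(S)=b_0(S)+n(S)$, where each circle outside $P$ counts as a component of its own. So $g(S)=0$, and $\psi(F)=\varphi_F(Q)$ for $F\subset E(P)$. Collapsing the discs to points shows that $P$ is a plane graph.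

**Step 6: the contradiction.** We have $|V(P)|-|E(P)|=1-b_1(P)=-3$. By (5), (8), (9) and (2),
$$\langle D\rangle\doteq(1+q)^{-3}\Sigma'=(1+q)^{-3}\sum_{F\subset E(P)}\varphi_F(Q)\,t^{|F|}\doteq\langle D_P\rangle.$$
The all-$B$ circles of $D_P$ are the boundaries of the white regions, that is, of the faces of $P$. A crossing whose two arcs lie on the same circle would be an edge with the same face on both sides, that is, a bridge of $P$. Since $P$ has no bridges, $D_P$ is $B$-adequate, and by Lemma 2.2 the coefficient of the lowest power of $A$ in $\langle D_P\rangle$ is $\pm1$. By (3) that of $\langle D\rangle$ is $\pm2$. This is a contradiction, so **$K$ is not $A$-adequate.**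

Together with Section 5, $K$ is inadequate, hence not alternating, hence almost alternating by means of $D$. This proves Theorem 3.1. $\blacksquare$

## 11. Jones polynomial, components and Turaev genus of the family

We now prove Theorem 3.2, assuming $8M\le9m-7$ throughout.

**Part 1: the Jones polynomial.** Up to a unit it is $\langle D\rangle/\delta\doteq(1+q)^{-4}\Sigma_D$, read in powers of $A^4$. By Sections 5 and 6, $\Sigma_D$ has lowest term $1$ and top term $2t^{\kappa+2}$. Division by $(1+q)^4$ keeps the extreme coefficients up to sign and lowers the span by $4$. So the extreme coefficients are $\pm1$ and $\pm2$, and the span is $(\kappa+2)-3-1=\kappa-2$. As $\kappa$ is unbounded in the family (take all $k_f=k\ge7$), infinitely many distinct links arise.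

**A count of components.** For Parts 2 and 3 we show that the number $\mu$ of components of $K$ satisfies
$$\mu-1=\text{nullity over }\mathbb F_2\text{ of }L\bmod2,\tag{10}$$
where $L$ is the matrix of Section 8. The projection of $D$ is a connected $4$-valent graph on $S^2$. Given a set $X$ of components of $K$, its projection is a mod $2$ cycle on $S^2$. So there is a function $\varepsilon$ from the regions of the diagram to $\mathbb F_2$ that changes exactly across the edges of $X$, and it is unique up to adding a constant. Conversely, a function $\varepsilon$ arises in this way if and only if at each crossing opposite edges have equal jumps. Hence the space of all such $\varepsilon$ has dimension $\mu+1$.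

At a crossing let the regions be, in cyclic order, $a$ (white), $c$ (black), $b$ (white), $d$ (black). The condition of equal jumps reads $\varepsilon_a+\varepsilon_c=\varepsilon_b+\varepsilon_d$, and the other pair of opposite edges gives the same equation. Write $z$ and $y$ for the restrictions of $\varepsilon$ to white and black regions. The condition is $y_c+y_d=z_a+z_b$ for every edge $cd$ of $G$, where $ab$ is the dual edge. Given $z$, such a $y$ exists if and only if $z_a+z_b$ sums to $0$ around every cycle of $G$. The face boundaries generate the mod $2$ cycle space of $G$, so this means that for each white region $a$ the sum of $z_a+z_b$ over the edges on its boundary is $0$, that is, $z$ lies in the kernel of the mod $2$ Laplacian $\Lambda$ of the dual. As $G$ is connected, $y$ is then unique up to a constant. So $\mu+1=\dim\ker\Lambda+1$. Finally, constants lie in $\ker\Lambda$ and the rows of $\Lambda$ sum to zero, so setting $z_{v_2}=0$ and dropping the row of $v_2$ gives $\dim\ker\Lambda=1+\text{nullity}(L\bmod2)$. This proves (10).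

**Part 2: knots.** The determinant of $K$ is the absolute value of its Jones polynomial at $A^4=-1$, so by Section 8, $\det K=|\det L|$ ($L$ is a Goeritz matrix of $K$). For all $k_f=k$, in the basis $w_1,w_2,w_3,v_1$,
$$L=\begin{pmatrix}3k&-k&0&-k\\-k&4k&-k&-k\\0&-k&3k&-k\\-k&-k&-k&3k-1\end{pmatrix}.$$
Let
$$M_3=\begin{pmatrix}3&-1&0\\-1&4&-1\\0&-1&3\end{pmatrix}.$$
Then $\det M_3=3\cdot11-3=30$ and $M_3(\tfrac12,\tfrac12,\tfrac12)^T=(1,1,1)^T$. Eliminating the first three variables,
$$\det L=30k^3\big(3k-1-k\cdot\tfrac32\big)=15k^3(3k-2).$$
For arbitrary odd $k_f$, the matrix $L$ is congruent mod $2$ to its value at $k=1$, where the determinant is $15$. So $\det L$ is odd, the nullity in (10) is $0$, and $K$ is a knot. For $k\ge7$ odd, the knots $K(k,\dots,k)$ satisfy the hypothesis and are almost alternating and inadequate by Theorem 3.1. Their Jones polynomials have spans $8k-2$, so they are pairwise distinct.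

**Part 3: $\mu$ components.** The case $\mu=1$ is Part 2. Modulo $2$, $L$ is the Laplacian, reduced at $v_2$, of the graph on $\{v_1,v_2,w_1,w_2,w_3\}$ whose edges are $v_1v_2$ and the edges with odd $k_f$. Suppose these edges form a path with $p$ edges that contains $v_2$. The block of $L$ on the $p$ path vertices other than $v_2$ has determinant $1$, as a path has one spanning tree, and all other rows vanish. So the rank is $p$, the nullity is $4-p$, and $\mu=5-p$ by (10). The edge sets
$$\{v_1v_2\},\qquad\{v_1v_2,\,v_1w_1\},\qquad\{v_1v_2,\,v_1w_1,\,w_1w_2\}$$
give $\mu=4,3,2$. To realize them, fix an integer $m_0\ge15$ and choose each $k_f\in\{m_0,m_0+1\}$ with the required parity. Then $8M\le8m_0+8\le9m_0-7\le9m-7$, so the hypothesis holds. Since $m_0\ge15$ is arbitrary, $\kappa$ is unbounded, and Part 1 gives infinitely many links for each $\mu$.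

**Part 4: Turaev genus.** The Turaev genus of a connected diagram with $c$ crossings is $\frac12(2+c-|s_A|-|s_B|)$, and that of a link is the minimum over its diagrams. In $D$, the all-$A$ state is $S=\{e\}$ in the notation of Section 4, with $|s_A(D)|=V-1$ circles. The all-$B$ state is $S=E(H)$, with $|s_B(D)|=b_0(H)+n(H)=1+3=4$ circles. The sum is $V+3=N$, so $D$ has Turaev genus $\frac12(2+N-N)=1$. Turaev genus $0$ characterizes alternating links (Turaev; Dasbach–Futer–Kalfagianni–Lin–Stoltzfus). As $K$ is not alternating, its Turaev genus is exactly $1$. By Fact 2.1 an inadequate link is never alternating, so $1$ is the smallest value possible for an inadequate link. $\blacksquare$
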